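# Fano Geigle–Lenzing complete intersections without $d$-cluster tilting subcategories

## 1. The guess: negative $\delta(\vec\omega)$ should mean finite type

For rings of dimension two, such as $k[x,y,z]/(x^a+y^b+z^c)$ with a suitable grading, one sign decides a great deal: when $\frac1a+\frac1b+\frac1c>1$ one expects few Cohen–Macaulay modules. There is a family of graded rings of every dimension $d+1$ with a number $\delta(\vec\omega)$ playing the role of $1-\frac1a-\frac1b-\frac1c$. The natural first guess is that its sign still decides: "Fano" (negative sign) should be the same as "finite type" in the sense adapted to dimension $d+1$, and the same as the existence of a small algebra, of global dimension at most $d$, behind the stable category. In this talk we test this guess, see it hold in easy cases, and then see it fail for every $d\ge 3$.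

**The rings.** Let $k$ be a field, $d\ge1$ and $n\ge0$ integers, $p_1,\dots,p_n\ge2$ integers (the weights). Let $T=k[T_0,\dots,T_d]$ and let $\ell_1,\dots,\ell_n\in T$ be linear forms in general position: any at most $d+1$ of them are linearly independent. The *Geigle–Lenzing complete intersection* is
$$R=T[X_1,\dots,X_n]/(X_i^{p_i}-\ell_i\mid 1\le i\le n).$$
Let $\mathbb L$ be the abelian group with generators $\vec x_1,\dots,\vec x_n,\vec c$ and relations $p_i\vec x_i=\vec c$. Then $R$ is $\mathbb L$-graded with $\deg T_j=\vec c$, $\deg X_i=\vec x_i$. Put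
$$\vec\omega=(n-d-1)\vec c-\sum_{i=1}^n\vec x_i ,\qquad \delta:\mathbb L\to\mathbb Q,\quad \delta(\vec x_i)=\tfrac1{p_i},\ \delta(\vec c)=1 .$$
The pair $(R,\mathbb L)$ is *Fano* if $\delta(\vec\omega)<0$, *Calabi–Yau* if $\delta(\vec\omega)=0$, *anti-Fano* if $\delta(\vec\omega)>0$.

*Example.* Let $d=1$, $n=3$, all weights $2$, $\ell_1=T_0$, $\ell_2=T_1$, $\ell_3=T_0+T_1$. Eliminating $T_0=X_1^2$, $T_1=X_2^2$ gives $R=k[X_1,X_2,X_3]/(X_3^2-X_1^2-X_2^2)$. Here $\vec\omega=\vec c-\vec x_1-\vec x_2-\vec x_3$, $\delta(\vec\omega)=-\frac12$ and $2\vec\omega=2\vec c-3\vec c=-\vec c$. The group $\mathbb L$ has torsion: $2(\vec x_1-\vec x_2)=0$.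

**The categories.** Let $\mathsf{CM}^{\mathbb L}R$ be the category of $\mathbb L$-graded maximal Cohen–Macaulay $R$-modules, and $X(\vec x)$ the degree shift, $X(\vec x)_{\vec y}=X_{\vec x+\vec y}$. It is a Frobenius category whose projective-injective objects are the graded projective modules, so its stable category $\underline{\mathsf{CM}}^{\mathbb L}R$ is triangulated; $[-1]$ is the syzygy $\Omega$.

**Definition ($d$-cluster tilting).** A full subcategory $\mathcal U$ of $\mathsf{CM}^{\mathbb L}R$, or of a triangulated category, is *$d$-cluster tilting* if it is functorially finite and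
$$\mathcal U=\{X\mid \operatorname{Ext}^i(\mathcal U,X)=0,\ 0<i<d\}=\{X\mid\operatorname{Ext}^i(X,\mathcal U)=0,\ 0<i<d\}.$$
$(R,\mathbb L)$ is *$d$-CM finite* if $\mathsf{CM}^{\mathbb L}R$ has a $d$-cluster tilting subcategory with only finitely many indecomposables up to isomorphism and degree shift.

*Example.* For $d=1$ there is no condition on $\operatorname{Ext}$, so $\mathcal U$ is everything. In $\mathsf D^{\rm b}(\mathrm{mod}\,k)$, whose indecomposables are the $k[s]$, take $\mathcal U=\operatorname{add}\{k[dj]\mid j\in\mathbb Z\}$. Since $\operatorname{Hom}(k[dj],k[s+i])\neq0$ iff $s+i=dj$, the condition $\operatorname{Ext}^i(\mathcal U,k[s])=0$ for $0<i<d$ says that none of $s+1,\dots,s+d-1$ is divisible by $d$, i.e. $d\mid s$. The other equality is the same computation, so $\mathcal U$ is $d$-cluster tilting.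

**Definition (tilting).** An object $U$ of a triangulated category $\mathcal T$ is *tilting* if $\operatorname{Hom}(U,U[i])=0$ for $i\ne0$ and $\mathcal T$ is the smallest thick subcategory containing $U$. It is *$d$-tilting* if moreover $\operatorname{gl.dim}\operatorname{End}(U)\le d$. (A finite-dimensional algebra $A$ of finite global dimension is tilting in $\mathsf D^{\rm b}(\mathrm{mod}\,A)$.)

We use the following as given. There is a finite-dimensional algebra $A^{\rm CM}$, the CM-canonical algebra, with $\underline{\mathsf{CM}}^{\mathbb L}R\simeq\mathsf D^{\rm b}(\mathrm{mod}\,A^{\rm CM})$; it is the endomorphism algebra of a tilting object, and for $n=d+2$ one has $A^{\rm CM}\simeq\bigotimes_{i=1}^nk\mathbb A_{p_i-1}$. The guess is then the following conjecture, from Herschend, Iyama, Minamoto and Oppermann, "Representation theory of Geigle-Lenzing complete intersections", arXiv:1409.0668 (2014).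

**Conjecture.** The following are equivalent.

- (a) $(R,\mathbb L)$ is Fano.
- (b) $(R,\mathbb L)$ is $d$-CM finite.
- (c) $\underline{\mathsf{CM}}^{\mathbb L}R$ has a $d$-tilting object.
- (d) $A^{\rm CM}$ is derived equivalent to an algebra of global dimension at most $d$.

It is known, and we use, that (c) and (d) are equivalent and that (c) implies (a) and (b). So only implications out of (a) and out of (b) are at stake.

## 2. Polynomial rings, two weights equal to 2, and a commutative square

**At most $d+1$ forms.** If $n\le d+1$, complete the $\ell_i$ to a basis of $T_1$; then $R$ is a polynomial ring in the $X_i$ and $d+1-n$ further variables. Also $\delta(\vec\omega)=(n-d-1)-\sum\frac1{p_i}<0$: if $n<d+1$ the first term is negative, and if $n=d+1\ge2$ the sum is positive. So (a) holds. All Cohen–Macaulay modules are projective, the stable category is zero, (c) and (d) hold trivially, and (b) holds with $\mathcal U=\mathsf{CM}^{\mathbb L}R$, whose only indecomposable up to shift is $R$. The guess passes.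

**Hypersurfaces with two weights 2.** Let $n=d+2$ and suppose two weights equal $2$. Then $\delta(\vec\omega)=1-\sum\frac1{p_i}<0$, as the two weights $2$ already contribute $1$ and $n\ge3$. The algebra $k\mathbb A_{p-1}$ is $k$ for $p=2$ and has global dimension $1$ for $p\ge3$. Tensoring projective resolutions of simples shows $\operatorname{gl.dim}\bigotimes k\mathbb A_{p_i-1}\le\#\{i\mid p_i\ge3\}\le d$. So (a), (d), hence (c) and (b), all hold. The guess passes.

**A case where the algebra must be replaced.** Take $d=1$ and weights $(2,3,3)$, so $\delta(\vec\omega)=1-\frac12-\frac23=-\frac16<0$. Now $A^{\rm CM}=k\mathbb A_2\otimes k\mathbb A_2$ is the algebra of the commutative square, of global dimension $2>d$. Yet (d) holds: the square is derived equivalent to a path algebra of type $\mathbb D_4$. To check this, take the quiver with center $0$ and arrows $1\to0$, $2\to0$, $3\to0$, and write dimension vectors as $(0;1,2,3)$. Let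
$$T=P_3\oplus Y\oplus Y'\oplus S_3,\qquad P_3=(1;0,0,1),\ Y=(1;0,1,1),\ Y'=(1;1,0,1),\ S_3=(0;0,0,1),$$
with all maps between one-dimensional spaces along arrows equal to the identity. The resolutions $0\to P_0\to P_3\to S_3\to0$ and $0\to P_0\to P_2\oplus P_3\to Y\to0$ show that $\operatorname{Ext}^1(S_3,Z)$ is the cokernel of $Z_3\to Z_0$ and $\operatorname{Ext}^1(Y,Z)$ that of $Z_2\oplus Z_3\to Z_0$; similarly for $Y'$. For every summand $Z$ of $T$ the map $Z_3\to Z_0$ is onto, so $\operatorname{Ext}^1(T,T)=0$. With four nonisomorphic summands, $T$ is a tilting module. The spaces $\operatorname{Hom}(P_3,Z)=Z_3$ are one-dimensional; $Y$ and $Y'$ map onto $S_3$, and both composites $P_3\to Y\to S_3$ and $P_3\to Y'\to S_3$ are nonzero. A map $Y\to Y'$ or $Y\to P_3$ is zero at vertex $0$ by looking at vertex $2$, hence zero at vertex $3$; symmetrically for $Y'$. There are no nonzero maps from $S_3$ to the other three, whose maps from vertex $3$ to vertex $0$ are injective. So $\operatorname{End}(T)$ is the algebra of the commutative square. The guess passes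 again, and we learn that a large $\operatorname{gl.dim}A^{\rm CM}$ proves nothing by itself.

**A tight case.** For $d=3$ and five weights equal to $4$, $\delta(\vec\omega)=1-\frac54=-\frac14$ is negative, but barely. The algebra is $(k\mathbb A_3)^{\otimes5}$, and the guess would give a derived equivalent algebra of global dimension $\le3$. There is none, and the reason is the small size of $|\delta(\vec\omega)|$.

## 3. Three theorems

Put $p=\operatorname{lcm}(p_1,\dots,p_n)$ and, when $\delta(\vec\omega)\ne0$, $m=p\,|\delta(\vec\omega)|$. Since $p\vec x_i=\frac p{p_i}\vec c$,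
$$p\,\vec\omega=p\,\delta(\vec\omega)\,\vec c=\pm m\,\vec c,\qquad m\in\mathbb Z_{>0}.\tag{1}$$

**Theorem A.** Let $n\ge d+2$ and $\delta(\vec\omega)\ne0$. If $\mathsf{CM}^{\mathbb L}R$ has any $d$-cluster tilting subcategory (finite up to shift or not), then $2p\,|\delta(\vec\omega)|\ge d$.

**Theorem B.** Let $d\ge3$, $n=d+2$, $p_1=\dots=p_{d+1}=d+1$ and $p_{d+2}=(d+1)q$ with $q\ge1$. Then $(R,\mathbb L)$ is Fano, but $\mathsf{CM}^{\mathbb L}R$ has no $d$-cluster tilting subcategory. Hence (a) holds while (b), (c), (d) fail.

General-position forms with $n=d+2$ exist over every field: $T_0,\dots,T_d,T_0+\dots+T_d$. So for every $d\ge3$ and every field $k$ the implications (a)$\Rightarrow$(b), (a)$\Rightarrow$(c), (a)$\Rightarrow$(d) fail, and the conjecture is false. The simplest counterexample has $q=1$: all $d+2$ weights equal to $d+1$.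

**Theorem C.** Let $p_i=2$ for all $i$ and $n\ge d+2$.

1. $\underline{\mathsf{CM}}^{\mathbb L}R$ has a tilting object whose endomorphism algebra has global dimension $\le2(n-d-2)$.
2. (c) $\Leftrightarrow$ (d) $\Leftrightarrow$ $2(n-d-2)\le d$. If $(R,\mathbb L)$ is Fano (i.e. $n\le2d+1$), these are also equivalent to (b).

We prove B first, because there the mechanism is visible in its simplest form.

## 4. Finite length of the stable Ext modules

From now on $n\ge d+2$.

**Normal forms.** Each $\vec x\in\mathbb L$ is uniquely $\sum a_i\vec x_i+a\vec c$ with $0\le a_i<p_i$, $a\in\mathbb Z$, because $\mathbb L/\langle\vec c\rangle=\bigoplus\mathbb Z/p_i$ and $\vec c$ has infinite order (apply $\delta$). Let $\mathbb L_+$ be the set of those with $a\ge0$; it is the submonoid generated by the $\vec x_i$. Write $\vec x\le\vec y$ if $\vec y-\vec x\in\mathbb L_+$. Since $R$ is free over $T$ on the monomials $\prod X_i^{b_i}$, $0\le b_i<p_i$, we get: $R_{\vec x}\ne0$ implies $\vec x\in\mathbb L_+$, all $R_{\vec x}$ are finite-dimensional, and $R_0=k$. As $\delta>0$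 on $\mathbb L_+\setminus\{0\}$, graded Nakayama holds, finitely generated graded modules have minimal graded free resolutions, and finitely generated graded projectives are sums of modules $R(\vec x)$.

**Complete intersection form.** $R$ is Cohen–Macaulay of dimension $d+1$, being finite free over $T$. The forms $\ell_1,\dots,\ell_{d+1}$ are a basis of $T_1$; eliminating the $T_j$ gives
$$R=S/(f_1,\dots,f_r),\qquad S=k[X_1,\dots,X_n],\quad r=n-d-1\ge1,$$
where $f_j$ has degree $\vec c$ and is a linear combination of the $X_i^{p_i}$. As $\dim R=n-r$, the $f_j$ form a regular sequence in any order. Let $\mathfrak m=(X_1,\dots,X_n)$. Since $f_j\in\mathfrak m^2$ and $r\ge1$, $R_{\mathfrak m}$ is not regular, so $\operatorname{pd}_Rk=\infty$. The ring $R$ is Gorenstein, $(-)^*=\operatorname{Hom}_R(-,R)$ is an exact duality of $\mathsf{CM}^{\mathbb L}R$, and the $(d+1)$-st syzygy of any finitely generated graded module is in $\mathsf{CM}^{\mathbb L}R$.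

**Stable Ext.** For $X,Y\in\mathsf{CM}^{\mathbb L}R$ and $i\ge1$, $\operatorname{Ext}^i(X,Y)=\underline{\operatorname{Hom}}(X,Y[i])$. A *complete resolution* of $X$ is an acyclic complex $P$ of finitely generated graded projectives with $\operatorname{Coker}(P_1\to P_0)=X$ and $\operatorname{Hom}_R(P,R)$ acyclic. For all $i\in\mathbb Z$ put
$$\underline{\operatorname{Ext}}^i(X,Y)=\bigoplus_{\vec x\in\mathbb L}\underline{\operatorname{Hom}}(X,Y(\vec x)[i])=H^i(\operatorname{Hom}_R(P,Y)).$$
(For $i=0$: a cocycle is a map $P_0\to Y$ killing the image of $P_1$, i.e. a map $X\to Y$; a coboundary is one that factors through $X\hookrightarrow P_{-1}$, i.e. through a projective.)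

**Lemma 1.** For $X,Y\in\mathsf{CM}^{\mathbb L}R$, every $\underline{\operatorname{Ext}}^i(X,Y)$ is an $R$-module of finite length.

The natural proof would say that $R$ is regular away from $\mathfrak m$. This is false in general: in the example of Section 1 with $\operatorname{char}k=2$, $R=k[X_1,X_2,X_3]/(X_1+X_2+X_3)^2$ is not even reduced. The grading rescues the argument.

*Proof.* **Step 1: localize to a ring whose graded modules have finite global dimension.** Let $I\subset\{1,\dots,n\}$, $|I|=d$, $a_I=\prod_{j\notin I}X_j$ and $\mathbb L_I=\langle\vec c,\vec x_i\ (i\in I)\rangle$, so $\mathbb L/\mathbb L_I\cong\bigoplus_{j\notin I}\mathbb Z/p_j$. Put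
$$A=T[\ell_j^{-1}\mid j\notin I][X_i\mid i\in I]/(X_i^{p_i}-\ell_i\mid i\in I).$$
Complete $\{\ell_i\}_{i\in I}$ to a basis of $T_1$ by a form $t$. Then $A$ is a localization of the polynomial ring $k[t,X_i\ (i\in I)]$, hence regular of finite global dimension. Inverting $a_I$ inverts the $\ell_j=X_j^{p_j}$, $j\notin I$, so $R_{a_I}$ is free over $A$ on the units $\prod_{j\notin I}X_j^{b_j}$, $0\le b_j<p_j$, one in each class of $\mathbb L/\mathbb L_I$. Thus the part of $R_{a_I}$ with degrees in $\mathbb L_I$ is $A$ and every class contains a unit. Hence $M\mapsto\bigoplus_{\vec x\in\mathbb L_I}M_{\vec x}$ is an equivalence $\mathsf{mod}^{\mathbb L}R_{a_I}\simeq\mathsf{mod}^{\mathbb L_I}A$. The right side has finite global dimension: take a graded free resolution; a high syzygy is projective over $A$, so a graded surjection onto it from a graded free module splits, and the degree $0$ part of a splitting is a graded splitting.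

**Step 2: the localized Ext vanishes.** $P_{a_I}$ is an acyclic complex of projectives in a category of finite global dimension $g$. Every cycle module is a $g$-th syzygy of another cycle module, so it is projective, and $P_{a_I}$ is contractible. Therefore $\underline{\operatorname{Ext}}^i(X,Y)_{a_I}=H^i(\operatorname{Hom}(P_{a_I},Y_{a_I}))=0$.

**Step 3: the elements $a_I$ cut out only $\mathfrak m$.** $\underline{\operatorname{Ext}}^i(X,Y)$ is finitely generated, being a subquotient of $\operatorname{Hom}_R(P_i,Y)$, so it is killed by a power of $J=(a_I\mid|I|=d)$. Let $\mathfrak p\supseteq J$ be prime. If $\mathfrak p$ contained at most $d$ of the $X_i$, choose $I$ with $|I|=d$ containing their indices; then $a_I\notin\mathfrak p$, a contradiction. So $\mathfrak p$ contains at least $d+1$ of the $X_i$, hence $d+1$ of the $\ell_i$, hence all $T_j$, hence all $X_i$. So $\sqrt J=\mathfrak m$, and a finitely generated module killed by a power of $\mathfrak m$ has finite length. $\square$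

## 5. Serre duality is the shift by $\vec\omega$

Write $D=\operatorname{Hom}_k(-,k)$ and, for a graded module $N$, $(N^\vee)_{\vec x}=D(N_{-\vec x})$. Then $N(-\vec c)^\vee=N^\vee(\vec c)$.

**Lemma 2.** For $X,Y\in\mathsf{CM}^{\mathbb L}R$ and $s\in\mathbb Z$,
$$\underline{\operatorname{Hom}}(X,Y[s])\cong D\,\underline{\operatorname{Hom}}(Y,X(\vec\omega)[d-s]),\tag{2}$$
and for fixed $X$ and $s=0$ the isomorphism is natural in $Y$.

*Proof.* **Step 1: local duality in top degree.** On graded $R$-modules $H^{d+1}_{\mathfrak m}$ is right exact and commutes with sums, so $H^{d+1}_{\mathfrak m}(M)=M\otimes_RH^{d+1}_{\mathfrak m}(R)$ and $H^{d+1}_{\mathfrak m}(M)^\vee\cong\operatorname{Hom}_R(M,H^{d+1}_{\mathfrak m}(R)^\vee)$ for $M\in\mathsf{mod}^{\mathbb L}R$. We compute $H^{d+1}_{\mathfrak m}(R)^\vee$. For the polynomial ring, $H^n_{\mathfrak m}(S)$ has as basis the Laurent monomials with all exponents $\le-1$, so $H^n_{\mathfrak m}(S)^\vee=S(-\sum\vec x_i)$. Let $f$ be regular of degree $\vec c$ on a graded Cohen–Macaulay ring $B$ of dimension $e$ with $H^e_{\mathfrak m}(B)^\vee=B(\vec w)$.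 From $0\to B(-\vec c)\to B\to B/f\to0$ we get $H^{e-1}_{\mathfrak m}(B/f)=\operatorname{Ker}(f:H^e_{\mathfrak m}(B)(-\vec c)\to H^e_{\mathfrak m}(B))$, whose dual is $\operatorname{Coker}(f:B(\vec w)\to B(\vec w+\vec c))=(B/f)(\vec w+\vec c)$. Dividing by the $r=n-d-1$ relations $f_j$ gives
$$H^{d+1}_{\mathfrak m}(R)^\vee=R\Big((n-d-1)\vec c-\sum\vec x_i\Big)=R(\vec\omega).$$
Now $\operatorname{Hom}_R(M,R(\vec\omega))$ has finite-dimensional graded pieces, hence so has $H^{d+1}_{\mathfrak m}(M)$, and dualizing once more gives, functorially in $M$, $H^{d+1}_{\mathfrak m}(M)\cong\operatorname{Hom}_R(M,R(\vec\omega))^\vee$.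

**Step 2: compute one total complex in two ways.** Let $P$ be a complete resolution of $X$ and $G=\operatorname{Hom}_R(P,Y)$, $G^j=\operatorname{Hom}_R(P_j,Y)$. Each $G^j$ is maximal Cohen–Macaulay, and $H^s(G)=\underline{\operatorname{Ext}}^s(X,Y)$ has finite length by Lemma 1. Let $C$ be the Čech complex on $X_1,\dots,X_n$, with $C^0=R$ and $C^j$ a sum of localizations of $R$ at products of $j$ variables; it lives in degrees $0,\dots,n$.

For $j\ge1$ the complex $C^j\otimes G$ is acyclic, because localization kills finite length cohomology. So $C^{\ge1}\otimes G$ has a finite filtration with acyclic factors and is acyclic, whence $H^s(C\otimes G)=H^s(G)$.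

For fixed $j$ the cohomology of $C\otimes G^j$ is $H^\bullet_{\mathfrak m}(G^j)$, concentrated in degree $d+1$. A double complex whose columns are exact and live in the strip $0,\dots,n$ has acyclic total complex: truncating columns filters it finitely, with factors the total complexes of two-row complexes with an isomorphism between the rows. Apply this to the quotient of $C\otimes G$ by its columnwise truncation $\tau_{\le d+1}$, and to the kernel of the map from the truncation onto $H^{d+1}_{\mathfrak m}(G^\bullet)$ placed in row $d+1$. We get $H^s(C\otimes G)=H^{s-d-1}(H^{d+1}_{\mathfrak m}(G^\bullet))$. With Step 1,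
$$\underline{\operatorname{Ext}}^s(X,Y)\cong\big(H^{d+1-s}(\operatorname{Hom}_R(G,R(\vec\omega)))\big)^\vee,$$
where $\operatorname{Hom}_R(G^j,R(\vec\omega))$ sits in cohomological degree $-j$.

**Step 3: recognize the right side.** Since $P_j$ is finitely generated free, $\operatorname{Hom}_R(\operatorname{Hom}_R(P_j,Y),R(\vec\omega))=P_j\otimes Y^*(\vec\omega)$. So the right side is $\big(H_{s-d-1}(P\otimes Y^*)(\vec\omega)\big)^\vee$. Put $Q_j=P_{-1-j}^*$. This is a complete resolution of $X^*$: as $X=\operatorname{Im}(P_0\to P_{-1})$ and $\operatorname{Hom}_R(P,R)$ is acyclic, $X^*=\operatorname{Ker}(P_0^*\to P_1^*)=\operatorname{Coker}(P_{-2}^*\to P_{-1}^*)=\operatorname{Coker}(Q_1\to Q_0)$. Moreover $\operatorname{Hom}_R(Q_j,Y^*)=P_{-1-j}\otimes Y^*$, so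
$$H_{-1-j}(P\otimes Y^*)=\underline{\operatorname{Ext}}^j(X^*,Y^*)\cong\underline{\operatorname{Ext}}^j(Y,X).$$
With $-1-j=s-d-1$, i.e. $j=d-s$, we get $\underline{\operatorname{Ext}}^s(X,Y)\cong\big(\underline{\operatorname{Ext}}^{d-s}(Y,X)(\vec\omega)\big)^\vee$. The degree $0$ part is (2). Every step is natural in $Y$. $\square$

Two consequences for cluster tilting are what we use.

**Lemma 3.** Let $\mathcal U\subset\mathsf{CM}^{\mathbb L}R$ be $d$-cluster tilting. Then (i) $\mathcal U(\vec\omega)=\mathcal U$; (ii) $\mathcal U$ contains a nonprojective module.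

*Proof.* (i) Let $X,Y\in\mathcal U$ and $0<i<d$. By (2), $\operatorname{Ext}^i(Y,X(\vec\omega))\cong D\operatorname{Ext}^{d-i}(X,Y)=0$, so $X(\vec\omega)\in\mathcal U$ by the first description of $\mathcal U$. Also $\operatorname{Ext}^i(X(-\vec\omega),Y)\cong\operatorname{Ext}^i(X,Y(\vec\omega))\cong D\operatorname{Ext}^{d-i}(Y,X)=0$, so $X(-\vec\omega)\in\mathcal U$ by the second.

(ii) If all objects of $\mathcal U$ are projective, then every $X\in\mathsf{CM}^{\mathbb L}R$ satisfies $\operatorname{Ext}^i(\mathcal U,X)=0$ for $0<i<d$, so $\mathsf{CM}^{\mathbb L}R=\mathcal U$ consists of projectives. Then the $(d+1)$-st syzygy of $k$ is projective, contradicting $\operatorname{pd}_Rk=\infty$. $\square$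

## 6. Hypersurfaces: two-periodicity against duality

By Lemma 3 and (1), a $d$-cluster tilting $\mathcal U$ is closed under the shift $(-m\vec c)$. If $m$ is small, this clashes with a second relation between degree shift and $[\,\cdot\,]$, which we set up for all complete intersections since we need it again.

**Lemma 4.** Let $Q$ be a quotient of $S$ by some of the $f_j$, let $f$ be another $f_j$ and $\bar Q=Q/(f)$. For $X\in\mathsf{mod}^{\mathbb L}\bar Q$ and a graded free $Q$-resolution $F$ of $X$ there is a triangle in $\mathsf D(\mathsf{Mod}^{\mathbb L}\bar Q)$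
$$X(-\vec c)[1]\to F/fF\to X\xrightarrow{\ \chi\ }X(-\vec c)[2],\tag{3}$$
and for every $N\in\mathsf{mod}^{\mathbb L}\bar Q$ and $i\in\mathbb Z$ an exact sequence
$$\operatorname{Ext}^{i-2}_{\bar Q}(X(-\vec c),N)\xrightarrow{\chi^*}\operatorname{Ext}^i_{\bar Q}(X,N)\to\operatorname{Ext}^i_Q(X,N).\tag{4}$$

*Proof.* The sequence $0\to F(-\vec c)\xrightarrow fF\to F/fF\to0$ is exact and $f$ kills $X$. So $F/fF$ has cohomology $X$ in degree $0$, $X(-\vec c)$ in degree $-1$ (via the connecting map), and nothing else. The truncation triangle is (3). As $F/fF$ is a complex of free $\bar Q$-modules, bounded on the right, $\mathbf R\mathrm{Hom}_{\bar Q}(F/fF,N)=\operatorname{Hom}_{\bar Q}(F/fF,N)=\operatorname{Hom}_Q(F,N)=\mathbf R\mathrm{Hom}_Q(X,N)$. Applying $\operatorname{Hom}(-,N[i])$ to (3) gives (4). $\square$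

We also recall Buchweitz's equivalence
$$\underline{\mathsf{CM}}^{\mathbb L}R\simeq\mathsf D^{\rm b}(\mathsf{mod}^{\mathbb L}R)/\mathsf K^{\rm b}(\mathsf{proj}^{\mathbb L}R)=:\mathsf D_{sg},$$
induced by viewing a module as a complex. A complex is zero in $\mathsf D_{sg}$ if it is *perfect*, i.e. isomorphic to a bounded complex of finitely generated projectives.

**Lemma 5.** Let $n=d+2$. Then $X[2]\cong X(\vec c)$ for every $X\in\underline{\mathsf{CM}}^{\mathbb L}R$.

*Proof.* Now $r=1$, and we use Lemma 4 with $Q=S$, $\bar Q=R$. By Hilbert's syzygy theorem $F$ can be chosen bounded, of finite rank, so $F/fF$ is perfect and vanishes in $\mathsf D_{sg}$. By (3), $\chi:X\to X(-\vec c)[2]$ is an isomorphism in $\mathsf D_{sg}$. $\square$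

**Proof of Theorem B.** We have $\delta(\vec\omega)=1-\big(\frac{d+1}{d+1}+\frac1{(d+1)q}\big)=-\frac1{(d+1)q}<0$, so $(R,\mathbb L)$ is Fano. Also $p=(d+1)q$, so $p\,\vec\omega=-\vec c$ and $m=1$.

Suppose $\mathcal U$ is $d$-cluster tilting and $X\in\mathcal U$. By Lemma 3(i), $X(-\vec c)=X(p\vec\omega)\in\mathcal U$. As $d\ge3$ we have $0<2<d$, so $\operatorname{Ext}^2(X,X(-\vec c))=0$. But by Lemma 5
$$\operatorname{Ext}^2(X,X(-\vec c))=\underline{\operatorname{Hom}}(X,X(-\vec c)[2])\cong\underline{\operatorname{Hom}}(X,X),$$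
so $X$ is zero in the stable category, i.e. projective. This holds for all $X\in\mathcal U$, contradicting Lemma 3(ii). So (b) fails. Since (c)$\Rightarrow$(b) and (c)$\Leftrightarrow$(d), also (c) and (d) fail. $\square$

**A direct proof that (d) fails.** The same clash can be seen on the side of algebras. Suppose $\underline{\mathsf{CM}}^{\mathbb L}R\simeq\mathsf D^{\rm b}(\mathrm{mod}\,B)$ with $B$ a finite-dimensional algebra of $\operatorname{gl.dim}B\le d$. Let $\mathbb S$ be the Serre functor, $\operatorname{Hom}(X,Y)\cong D\operatorname{Hom}(Y,\mathbb SX)$, and $\mathbb S_d=\mathbb S[-d]$.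

*What the global dimension gives.* We have $\mathbb S^{-1}B=\mathbf R\mathrm{Hom}_B(DB,B)$, so $H^l(\mathbb S_d^{-1}B)=\operatorname{Ext}_B^{d+l}(DB,B)=0$ for $l>0$, i.e. $\mathbb S_d^{-1}B\in\mathsf D^{\le0}$. Any object of $\mathsf D^{\le0}$ is a bounded complex of projectives in degrees $\le0$, so it is built by extensions from summands of sums of the $B[j]$, $j\ge0$. Hence $\mathbb S_d^{-1}$ preserves $\mathsf D^{\le0}$, and $\mathbb S_d^{-i}B\in\mathsf D^{\le0}$ for all $i\ge0$. For $i\ge1$ and $j<d$, writing $\mathbb S_d^iB[j]=\mathbb S(\mathbb S_d^{i-1}B[j-d])$, we get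
$$\operatorname{Hom}(B,\mathbb S_d^iB[j])\cong D\operatorname{Hom}(\mathbb S_d^{i-1}B[j-d],B)=D\operatorname{Hom}(B,\mathbb S_d^{1-i}B[d-j])=0 .$$

*What the ring gives.* By Lemma 2 with $s=0$, naturally in $Y$, both $\mathbb SX$ and $X(\vec\omega)[d]$ represent $D\underline{\operatorname{Hom}}(X,-)$. So $\mathbb S_dX\cong X(\vec\omega)$ for every object $X$, and, letting $B$ also denote the corresponding object of $\underline{\mathsf{CM}}^{\mathbb L}R$, $\mathbb S_d^pB\cong B(p\vec\omega)=B(-\vec c)\cong B[-2]$ by Lemma 5. Hence $\operatorname{Hom}(B,\mathbb S_d^pB[2])\cong\operatorname{End}(B)\ne0$ (the stable category is nonzero). As $2<d$, this contradicts the vanishing with $i=p$, $j=2$. In particular $(k\mathbb A_3)^{\otimes5}$ is not derived equivalent to an algebra of global dimension $\le3$. $\square$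

## 7. Codimension $r\ge2$: classes that are not invertible but not all nilpotent

For a hypersurface with arbitrary $m$ the proof above works verbatim, with $\operatorname{Ext}^{2m}(X,X(-m\vec c))\cong\underline{\operatorname{End}}(X)$. For $r\ge2$ one would like to repeat it with $Q'_j=S/(f_i\mid i\ne j)$ and $R=Q'_j/(f_j)$. Let $\tau_j:X\to X(-\vec c)[2]$ be the class $\chi$ of (3) for $Q'_j\to R$. The point where Lemma 5 stops is that $Q'_j$ is not regular, so $F/f_jF$ need not be perfect. The class $\tau_j$ may even be zero on a nonprojective $X$.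

*Example.* Let $r\ge2$, $Q=Q'_r$, and let $M$ be the $(\dim Q)$-th syzygy of $k$ over $Q$; it is not free, as $Q$ is not regular. It is maximal Cohen–Macaulay, and $f_r$ is regular on $M$, which lies in a free module. Put $X=M/f_rM\in\mathsf{CM}^{\mathbb L}R$. Let $F$ be the minimal free $Q$-resolution of $M$. Since $f_r$ is $M$-regular, $F/f_rF$ is the minimal $R$-resolution of $X$, with $F_1/f_rF_1\neq0$, so $X$ is not projective. The cone of $f_r:F(-\vec c)\to F$ is a $Q$-resolution of $X$; modulo $f_r$ it becomes $F/f_rF\oplus(F/f_rF)(-\vec c)[1]\cong X\oplus X(-\vec c)[1]$. So (3) splits and $\tau_r=0$.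

So no single $\tau_j$ will do. What survives is this: if every $\tau_j$ is nilpotent on $X$, then $X$ has finite projective dimension. The vanishing of one Ext group forces all of them to be nilpotent at once.

**Lemma 6.** Let $X\in\mathsf{mod}^{\mathbb L}R$ and $m\ge1$ with $\operatorname{Ext}^{2m}_R(X,X(-m\vec c))=0$ in $\mathsf{mod}^{\mathbb L}R$. Then $\operatorname{pd}_RX<\infty$. If moreover $X\in\mathsf{CM}^{\mathbb L}R$, then $X$ is projective.

*Proof.* For a class $\chi$ as in (3) write $\chi^{(m)}\in\operatorname{Ext}^{2m}_{\bar Q}(X,X(-m\vec c))$ for the composite $X\to X(-\vec c)[2]\to\dots\to X(-m\vec c)[2m]$ of shifts of $\chi$. Let $R_j=S/(f_1,\dots,f_j)$, so $R_0=S$, $R_r=R$, and let $\chi_j$ be the class $\chi$ of $X$ for $R_{j-1}\to R_j$.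

**Step 1: $\chi_j$ is the restriction of $\tau_j$.** The hypothesis concerns $R$, but we want to add the relations one at a time. Let $F\to X$ and $F'\to X$ be free resolutions over $R_{j-1}$ and $Q'_j$. As $Q'_j$ is a quotient of $R_{j-1}$, there is a comparison map $F\to F'$ of complexes of $R_{j-1}$-modules over $\operatorname{id}_X$. It induces $F/f_jF\to F'/f_jF'$ over $R_j$. On $H^0=X$ this is the identity. On $H^{-1}=X(-\vec c)$ it is the identity by naturality of the connecting maps of $0\to F(-\vec c)\to F\to F/f_jF\to0$ and of the same sequence for $F'$. Truncation triangles are functorial, including their third map, so in $\mathsf D(\mathsf{Mod}^{\mathbb L}R_j)$ the class $\chi_j$ equals the image of $\tau_j$ under restriction of scalars along $R_j\to R$. Hence $\tau_j^{(m)}$ restricts to $\chi_j^{(m)}$. But $\tau_j^{(m)}\in\operatorname{Ext}_R^{2m}(X,X(-m\vec c))=0$. So $\chi_j^{(m)}=0$ for all $j=1,\dots,r$.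

**Step 2: bound the resolution, one relation at a time.** *Claim: for each $j$ there is $N_j$ with $\operatorname{Ext}^i_{R_j}(X,k(\vec y))=0$ for all $\vec y$ and all $i>N_j$.* For $j=0$ take $N_0=n$. Suppose it holds for $j-1$. By (4) with $Q=R_{j-1}$, $N=k(\vec y)$, the map
$$\chi_j^*:\operatorname{Ext}^{i-2}_{R_j}(X(-\vec c),k(\vec y))\to\operatorname{Ext}^i_{R_j}(X,k(\vec y))$$
is onto for all $\vec y$ and $i>N_{j-1}$. Composing $m$ such maps (shifts only change $\vec y$), with targets in degrees $i,i-2,\dots,i-2(m-1)$, we see that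
$$\operatorname{Ext}_{R_j}^{i-2m}(X(-m\vec c),k(\vec y))\to\operatorname{Ext}^i_{R_j}(X,k(\vec y))$$
is onto when $i-2(m-1)>N_{j-1}$. This map is precomposition with $\chi_j^{(m)}=0$. So its target is zero, and $N_j=N_{j-1}+2m-2$ works.

**Step 3: conclude.** For $j=r$ the groups $\operatorname{Ext}^i_R(X,k(\vec y))$ count the summands of the $i$-th term of the minimal graded free resolution, which is therefore finite. If $X\in\mathsf{CM}^{\mathbb L}R$, let $0\to F_s\to\dots\to F_0\to X\to0$ be a finite free resolution with $s\ge1$. Its syzygies are in $\mathsf{CM}^{\mathbb L}R$, and $F_s$ is injective there, so the inclusion $F_s\to F_{s-1}$ splits and the resolution can be shortened. By induction $X$ is projective. $\square$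

## 8. The inequality $2p|\delta(\vec\omega)|\ge d$

**Proof of Theorem A.** Let $\mathcal U$ be $d$-cluster tilting and suppose $2m<d$. By Lemma 3(i), $\mathcal U(\vec\omega)=\mathcal U$, and by (1) $m\vec c=\pm p\vec\omega$. So $X(-m\vec c)\in\mathcal U$ for all $X\in\mathcal U$. As $0<2m<d$, $\operatorname{Ext}^{2m}(X,X(-m\vec c))=0$, and Lemma 6 shows that $X$ is projective. So $\mathcal U$ consists of projectives, contradicting Lemma 3(ii). $\square$

Only the sign-free relation $p\vec\omega=\pm m\vec c$ was used, so Fano and anti-Fano pairs are treated alike; functorial finiteness and finiteness up to shift were not used. Theorem B is the case $m=1$.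

## 9. Weights 2: a tilting object made of shifts of $k$

Let all $p_i=2$ and $d'=n-d-2=r-1\ge0$. Let $|\cdot|:\mathbb L\to\mathbb Z$ be the homomorphism with $|\vec x_i|=1$, $|\vec c|=2$. For $A\subset\{1,\dots,n\}$ put $\vec x_A=\sum_{i\in A}\vec x_i$; normal forms are $\vec x_A+a\vec c$, and $-\vec x_i=\vec x_i-\vec c$. To prove Theorem C(1) we seek finitely many shifts of $k$ in $\mathsf D_{sg}$ that have no Homs in nonzero degrees, generate, and have a triangular endomorphism algebra with few levels.

**Step 1: where $\operatorname{Ext}_R(k,k)$ lives.** We show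
$$\operatorname{Ext}^i_R(k,k(-\vec u))\ne0\ \Longrightarrow\ \vec u\in\mathbb L_+\text{ and }i=|\vec u|.\tag{5}$$
We prove this for each $R_j=S/(f_1,\dots,f_j)$ by induction on $j$. For $S$, the Koszul complex has $i$-th term $\bigoplus_{|A|=i}S(-\vec x_A)$, and (5) holds. Suppose it holds for $R_{j-1}$; we use induction on $i$, the case $i<0$ being trivial. If $\operatorname{Ext}^i_{R_j}(k,k(-\vec u))\ne0$, then by (4) either $\operatorname{Ext}^i_{R_{j-1}}(k,k(-\vec u))\ne0$, and we are done, or $\operatorname{Ext}^{i-2}_{R_j}(k,k(-(\vec u-\vec c)))\neq0$. In the second case $\vec u-\vec c\in\mathbb L_+$ and $|\vec u|-2=i-2$, which gives the claim. In particular the $s$-th term of the minimal resolution of $k$ over $R$ is a finite sum of $R(-\vec u)$ with $\vec u\in\mathbb L_+$, $|\vec u|=s$.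

**Step 2: $\operatorname{Ext}_R(k,R)$.** *$\operatorname{Ext}^l_R(k,R(\vec v))\ne0$ only if $l=d+1$ and $\vec v=\vec\omega$.* Let $J\subset\{1,\dots,n\}$ with $|J|=d'+1=r$. Its complement has $d+1$ elements. Setting $X_i=0$ for $i\notin J$ kills $d+1$ independent $\ell_i$, hence all $T_j$, so
$$M_J:=R/(X_i\mid i\notin J)=k[X_i\mid i\in J]/(X_i^2\mid i\in J).$$
This has dimension $0=\dim R-(d+1)$, so the $X_i$, $i\notin J$, form a regular sequence. By Rees's lemma, $\operatorname{Ext}^l_R(k,R(\vec v))\cong\operatorname{Ext}^{l-d-1}_{M_J}(k,M_J(\vec v+\sum_{i\notin J}\vec x_i))$. The algebra $M_J$ is graded self-injective with one-dimensional socle in degree $\vec x_J=r\vec c-\sum_{i\in J}\vec x_i$. So a nonzero Ext forces $l=d+1$ and $\vec v+\sum_{i\notin J}\vec x_i=r\vec c-\sum_{i\in J}\vec x_i$, i.e. $\vec v=r\vec c-\sum_{i=1}^n\vec x_i=\vec\omega$.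

**Step 3: Homs in $\mathsf D_{sg}$ between nearby shifts of $k$.** *Claim: if $\vec z=\vec y-\vec x$ satisfies $\vec z-\vec\omega\notin\mathbb L_+$, then for all $j\in\mathbb Z$*
$$\operatorname{Hom}_{\mathsf D_{sg}}(k(\vec x),k(\vec y)[j])=\operatorname{Ext}^j_R(k(\vec x),k(\vec y)).$$
Let $P$ be the minimal resolution of $k(\vec y)$; by Step 1, $P_s$ is a sum of $R(\vec y-\vec u)$ with $\vec u\in\mathbb L_+$. For $i\gg0$ there is a triangle $P_{<i}\to k(\vec y)\to\Omega^ik(\vec y)[i]\to P_{<i}[1]$ in $\mathsf D^{\rm b}(\mathsf{mod}^{\mathbb L}R)$. In $\mathsf D_{sg}$ the first term vanishes, so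
$$\operatorname{Hom}_{\mathsf D_{sg}}(k(\vec x),k(\vec y)[j])=\operatorname{Hom}_{\mathsf D_{sg}}(k(\vec x),\Omega^ik(\vec y)[i+j]).$$
Take $i\ge d+1$ and $l=i+j>d+1$, so that $N=\Omega^ik(\vec y)$ is Cohen–Macaulay. In $\mathsf D_{sg}$ we have $k(\vec x)\cong\Omega^{d+1}k(\vec x)[d+1]$, and stable Hom into positive shifts is Ext, so
$$\operatorname{Hom}_{\mathsf D_{sg}}(k(\vec x),N[l])=\operatorname{Ext}_R^{l-d-1}(\Omega^{d+1}k(\vec x),N)=\operatorname{Ext}^l_R(k(\vec x),N),$$
the last equality by dimension shifting, as $l-d-1\ge1$. It remains to compare $\operatorname{Ext}^{i+j}_R(k(\vec x),\Omega^ik(\vec y))$ with $\operatorname{Ext}^j_R(k(\vec x),k(\vec y))$ through the triangle in $\mathsf D^{\rm b}$; they agree if $\operatorname{Hom}_{\mathsf D^{\rm b}}(k(\vec x),P_s[l])=0$ for all $s,l$. By Step 2 a nonzero Hom to a summand $R(\vec y-\vec u)[l]$ forces $\vec y-\vec u-\vec x=\vec\omega$, i.e. $\vec u=\vec z-\vec\omega\in\mathbb L_+$, which is excluded.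

**Step 4: the object $U$ and its endomorphisms.** Let
$$\Delta=\{\vec x\in\mathbb L\mid0\le\vec x\le d'\vec c\},\qquad U=\bigoplus_{\vec x\in\Delta}U_{\vec x},\quad U_{\vec x}=k(\vec x)[-|\vec x|]\in\mathsf D_{sg}.$$
Since $d'\vec c-\vec x_A-a\vec c=\vec x_A+(d'-a-|A|)\vec c$,
$$\vec x_A+a\vec c\in\Delta\iff a\ge0\text{ and }a+|A|\le d'.\tag{6}$$
So $\Delta$ is finite. For instance, if $d'=0$ then $U=k$; if $d'=1$ then $\Delta=\{0,\vec c,\vec x_1,\dots,\vec x_n\}$.

Let $\vec x,\vec y\in\Delta$, $\vec z=\vec y-\vec x$. Then $\vec z-\vec\omega\notin\mathbb L_+$. Otherwise $d'\vec c-\vec\omega=(d'\vec c-\vec y)+\vec x+(\vec z-\vec\omega)\in\mathbb L_+$; but $\vec\omega=(d'+1)\vec c-\sum\vec x_i$, so $d'\vec c-\vec\omega=\sum_{i=1}^n\vec x_i-\vec c$, a normal form with $a=-1$. So Step 3 applies: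
$$\operatorname{Hom}(U_{\vec x},U_{\vec y}[i])=\operatorname{Ext}_R^{i-|\vec z|}(k,k(\vec z)).$$
By (5) with $\vec u=-\vec z$, this is nonzero only if $\vec x-\vec y\in\mathbb L_+$ and $i-|\vec z|=-|\vec z|$, i.e. $i=0$. So $\operatorname{Hom}(U,U[i])=0$ for $i\ne0$; moreover $\operatorname{End}(U_{\vec x})=k$, and for $\vec x\ne\vec y$, $\operatorname{Hom}(U_{\vec x},U_{\vec y})\ne0$ only if $|\vec x|>|\vec y|$.

**Step 5: $\operatorname{gl.dim}\operatorname{End}(U)\le2d'$.** Let $B=\operatorname{End}(U)$ with idempotents $e_{\vec x}$, so $e_{\vec y}Be_{\vec x}=\operatorname{Hom}(U_{\vec x},U_{\vec y})$, a finite-dimensional space. For $\vec x\in\Delta$ the level $|\vec x|$ lies in $\{0,\dots,2d'\}$, as $0\le\vec x\le d'\vec c$. By Step 4, $\bigoplus_{\vec x\ne\vec y}e_{\vec y}Be_{\vec x}$ is a two-sided ideal, nilpotent since levels change strictly, with quotient $k^\Delta$. So it is the radical, and the simple right modules are one-dimensional modules $S_{\vec x}$. The projective cover $e_{\vec x}B\to S_{\vec x}$ has a kernel with composition factors $S_{\vec w}$,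 $|\vec w|>|\vec x|$. Downward induction on $|\vec x|$ gives $\operatorname{pd}S_{\vec x}\le2d'-|\vec x|$. Hence $\operatorname{gl.dim}B\le2d'$.

**Step 6: the shifts of $k$ generate.** *$\mathsf D_{sg}=\operatorname{thick}\{k(\vec x)\mid\vec x\in\mathbb L\}$.* Let $X\in\mathsf{CM}^{\mathbb L}R$. By Lemma 1, $\underline{\operatorname{Ext}}^0(X,X)$ has finite length, so there is $N$ such that each $X_i^N:X\to X(N\vec x_i)$ is zero in $\mathsf D_{sg}$. Form the Koszul complex $K(X_1^N,\dots,X_n^N)\otimes_RX$ by iterated cones. The first cone, of $X_1^N:X(-N\vec x_1)\to X$, is $X\oplus X(-N\vec x_1)[1]$ in $\mathsf D_{sg}$. Multiplication by $X_2^N$ is a natural transformation, so on this sum it is diagonal with zero entries, and so on. In $\mathsf D_{sg}$ the Koszul complex is thus a direct sum of objects $X(\vec y)[j]$, one of which is $X$. Its cohomology is finitely generated and killed by a power of $\mathfrak m$, hence filtered by shifts of $k$. So it lies in $\operatorname{thick}\{k(\vec x)\}$, and so does its summand $X$.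

**Step 7: relations between the $k(\vec x)$.** Let $J$ and $M_J$ be as in Step 2. A module obtained by killing a regular sequence is perfect, so $M_J(\vec x)=0$ in $\mathsf D_{sg}$. It has a basis of monomials of degrees $\vec x_A$, $A\subset J$, so $M_J(\vec x)$ is filtered with factors $k(\vec x-\vec x_A)$, each once; $A=\emptyset$ is the top and $A=J$ the socle. Splitting off the top, respectively the socle of $M_J(\vec x+\vec x_J)$, gives
$$k(\vec x)\in\operatorname{thick}\{k(\vec x-\vec x_A)\mid\emptyset\ne A\subset J\},\qquad k(\vec x)\in\operatorname{thick}\{k(\vec x+\vec x_A)\mid\emptyset\ne A\subset J\}.\tag{7}$$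

**Step 8: $U$ generates.** Let $\mathcal T=\operatorname{thick}U$.

*$k(\vec y)\in\mathcal T$ for $\vec y=\vec x_A+a\vec c\in\mathbb L_+$,* by induction on $|\vec y|\ge0$. If $\vec y\in\Delta$ this is clear. Otherwise $a+|A|\ge d'+1$ by (6). If $|A|\ge d'+1$, choose $J\subset A$ with $|J|=d'+1$. If not, choose $J=A\sqcup J'$ with $|J'|=d'+1-|A|\le a$. Subtracting $\vec x_i$ with $i\in A$ removes $i$ from $A$; with $i\notin A$ it adds $i$ to $A$ and lowers $a$ by one. So for $\emptyset\ne A'\subset J$ the element $\vec y-\vec x_{A'}$ stays in $\mathbb L_+$ and has smaller $|\cdot|$. By induction and the first part of (7), $k(\vec y)\in\mathcal T$.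

*$k(\vec y)\in\mathcal T$ for all $\vec y\in\mathbb L$,* by downward induction on $|\vec y|$. If $|\vec y|=|A|+2a\ge n$, then $a\ge0$ and $\vec y\in\mathbb L_+$. If $|\vec y|<n$, use the second part of (7) with any $J$: all $\vec y+\vec x_{A'}$, $A'\neq\emptyset$, have larger $|\cdot|$.

By Step 6, $\mathcal T=\mathsf D_{sg}$. So $U$ is tilting with $\operatorname{gl.dim}\operatorname{End}(U)\le2d'=2(n-d-2)$, which is part 1 of Theorem C. $\square$

**Proof of Theorem C(2).** If $2(n-d-2)\le d$, then $U$ is $d$-tilting, so (c) holds, hence (b) and (d). Conversely, let (c) hold; recall that (c)$\Leftrightarrow$(d). Then (a) and (b) hold. Condition (a) says $\delta(\vec\omega)=\frac n2-d-1<0$, i.e. $n\le2d+1$. So it suffices to show: if $n\le2d+1$ and (b) holds, then $2(n-d-2)\le d$; this also gives the last assertion. Here $p=2$ and $m=2\,|\frac n2-d-1|=2d+2-n$. Theorem A gives $2(2d+2-n)\ge d$, that is $2n\le3d+4$, that is $2(n-d-2)\le d$. $\square$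

## 10. Equality in Theorem A, and Fano rings with $m=1$

The last computation shows that for weights $2$ and $n\le2d+1$ one has $2m\ge d\iff2(n-d-2)\le d$. So in this Fano family the necessary condition of Theorem A is also sufficient for (b), (c) and (d). For even $d$ and $n=\frac{3d}2+2$ we get $m=\frac d2$, so equality $2m=d$ is attained by a $d$-CM finite pair, and the constant in Theorem A is sharp (over fields with enough general-position forms for such a pair to exist). For $d\le2$ the inequality $2m\ge d$ is vacuous, since $m\ge1$.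

The family also contains counterexamples other than those of Theorem B. For $d\ge3$, $n=2d+1$, all weights $2$, and $k$ large enough that general-position forms exist, $(R,\mathbb L)$ is Fano with $m=1$, and $2m=2<d$. For $d=3$ this is $n=7$, where $R=k[X_1,\dots,X_7]/(f_1,f_2,f_3)$ is a complete intersection of three diagonal quadrics; here $r=3$, so the argument of Section 6 does not apply and Lemma 6 is needed.

Nothing here addresses the conjecture for $d=2$, nor whether (b) implies (a) or (c) in general.
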